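\title{The sharp one-sided Orlicz bump condition for the weak type $(p,p)$ inequality of the Riesz potential}

\begin{abstract}
Let $I_\alpha$ be the Riesz potential on $\mathbb R^n$ and let $1<p<\infty$. We ask which Young functions $\Psi$ have the property that the one-sided bump condition $\sup_Q |Q|^{\alpha/n}\|u^{1/p}\|_{\Psi,Q}\langle\sigma\rangle_Q^{1/p'}<\infty$ forces $f\mapsto I_\alpha(f\sigma)$ to map $L^p(\sigma)$ to $L^{p,\infty}(u)$. A conjecture posed by Cruz-Uribe and Moen asserts that $\bar\Psi\in B_{p'}$ is enough. We show that this fails for every $n$, $\alpha$ and $p$, already for $\Psi(t)=t^p\log(e+t)^{a}$ with $p-1<a\le p$. The correct condition is $\int^\infty\Psi(t)^{-1/p}\,dt<\infty$: it is sufficient for every Young function, and it is necessary under a mild regularity condition, which is automatic when $\alpha\le n/p'$ and holds for all logarithmic bumps.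
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Two weights and one bump}
Throughout, $n\ge1$, $0<\alpha<n$, $1<p<\infty$ and $p'=p/(p-1)$. The Riesz potential is
\[
I_\alpha f(x)=\int_{\mathbb R^n}\frac{f(y)}{|x-y|^{n-\alpha}}\,dy .
\]
A \emph{weight} is a nonnegative locally integrable function, and $u(F)=\int_F u\,dx$. Cubes have sides parallel to the axes, $\ell(Q)$ is the side length of $Q$, and $\langle h\rangle_Q=|Q|^{-1}\int_Q h\,dx$. The space $L^{p,\infty}(u)$ carries the quasi-norm $\|h\|_{L^{p,\infty}(u)}=\sup_{t>0}t\,u(\{|h|>t\})^{1/p}$. For weights $u,\sigma$ we write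
\[
\mathcal N(u,\sigma)=\|I_\alpha(\,\cdot\,\sigma)\|_{L^p(\sigma)\to L^{p,\infty}(u)}
\]
for the norm of the operator $f\mapsto I_\alpha(f\sigma)$. The kernel is positive, so it is enough to test on $f\ge0$. If $h\ge t$ on a set $F$, then $\|h\|_{L^{p,\infty}(u)}\ge t\,u(F)^{1/p}$; all lower bounds for $\mathcal N$ below come from this remark.

We want to control $\mathcal N(u,\sigma)$ by averages of the weights over cubes. A necessary condition comes from $f=\chi_Q$. Points of $Q$ are at distance at most $\sqrt n\,\ell(Q)$, so $I_\alpha(\chi_Q\sigma)\ge n^{-(n-\alpha)/2}|Q|^{\alpha/n}\langle\sigma\rangle_Q$ on $Q$. Multiplying by $u(Q)^{1/p}$ and dividing by $\|\chi_Q\|_{L^p(\sigma)}=\sigma(Q)^{1/p}$ gives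
\begin{equation}\label{eq:testing}
\sup_Q|Q|^{\alpha/n}\langle u\rangle_Q^{1/p}\langle\sigma\rangle_Q^{1/p'}\le n^{(n-\alpha)/2}\,\mathcal N(u,\sigma).
\end{equation}
The left side looks at one scale at a time, while the potential adds up the contributions of all scales, and the example that opens Section~\ref{sec:cantor} shows that \eqref{eq:testing} cannot be reversed. One therefore strengthens the condition by replacing $\langle u\rangle_Q^{1/p}$, the normalized $L^p$ norm of $u^{1/p}$ on $Q$, with a larger Orlicz norm.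

A \emph{Young function} is a continuous, convex, increasing function $\Psi:[0,\infty)\to[0,\infty)$ with $\Psi(0)=0$ and $\Psi(t)\to\infty$ as $t\to\infty$. Its complementary function is $\bar\Psi(s)=\sup_{t\ge0}(st-\Psi(t))$. The localized Luxemburg norm and the associated maximal operator are
\[
\|h\|_{\Psi,Q}=\inf\Big\{\lambda>0:\ \frac1{|Q|}\int_Q\Psi\Big(\frac{|h|}{\lambda}\Big)dx\le1\Big\},\qquad M_\Psi h(x)=\sup_{Q\ni x}\|h\|_{\Psi,Q}.
\]
For $1<r<\infty$ we write $\Phi\in B_r$ if $\int_1^\infty\Phi(t)t^{-r}\,dt/t<\infty$. By a theorem of P\'erez, $\Phi\in B_r$ if and only if $M_\Phi$ is bounded on the unweighted space $L^r(\mathbb R^n)$. The \emph{single-bump constant} of a pair of weights is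
\[
[u,\sigma]_\Psi=\sup_Q|Q|^{\alpha/n}\,\|u^{1/p}\|_{\Psi,Q}\,\langle\sigma\rangle_Q^{1/p'},
\]
with the convention $0\cdot\infty=0$. For $\Psi(t)=t^p$ it is the left side of \eqref{eq:testing}. It is the case $p=q$ of the single-bump version of the two-sided constant $\sup_Q|Q|^{\frac\alpha n+\frac1q-\frac1p}\|u^{1/q}\|_{\Psi,Q}\|\sigma^{1/p'}\|_{\Phi,Q}$, in which both weights are bumped. The following conjecture is posed in \cite{CM}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\Psi$ be a Young function with $\bar\Psi\in B_{p'}$ and let $[u,\sigma]_\Psi<\infty$. Then}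
\begin{equation}\label{eq:conj}
\mathcal N(u,\sigma)\le C\,[u,\sigma]_\Psi\,\|M_{\bar\Psi}\|_{L^{p'}\to L^{p'}},
\end{equation}
\emph{where $C$ depends only on $n$, $\alpha$ and $p$, and the norm of $M_{\bar\Psi}$ is taken on unweighted $L^{p'}(\mathbb R^n)$.}
\medskip

The statement is known for $\Psi(t)=t^p\log(e+t)^{2p-1+\delta}$, $\delta>0$.

\subsection{Why one would guess $B_{p'}$}\label{sec:guess}
Young's inequality $st\le\Psi(t)+\bar\Psi(s)$, applied to normalized functions and averaged over $Q$, gives H\"older's inequality $\langle|h_1h_2|\rangle_Q\le2\|h_1\|_{\Psi,Q}\|h_2\|_{\bar\Psi,Q}$. Let $\mathcal F$ be a countable family of cubes with $\sigma(Q)>0$ that is \emph{sparse}: there are pairwise disjoint sets $E_Q\subset Q$ with $|E_Q|\ge|Q|/2$. Sums $\sum_{Q\in\mathcal F}|Q|^{\alpha/n}\langle f\sigma\rangle_Q\int_Q\varphi u$ with $f,\varphi\ge0$ are discrete models of $\int I_\alpha(f\sigma)\varphi u$; one such sum appears in Section~\ref{sec:upper}. Write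 $\varphi u=u^{1/p}\cdot \varphi u^{1/p'}$ and $\langle f\sigma\rangle_Q=f_Q^\sigma\langle\sigma\rangle_Q$ with $f^\sigma_Q=\sigma(Q)^{-1}\int_Qf\sigma$. The term belonging to $Q$ is at most $2[u,\sigma]_\Psi\cdot f_Q^\sigma\,\sigma(Q)^{1/p}\cdot\|\varphi u^{1/p'}\|_{\bar\Psi,Q}|Q|^{1/p'}$, so the sum is at most
\begin{equation}\label{eq:heur}
2[u,\sigma]_\Psi\Big(\sum_{Q\in\mathcal F}(f^\sigma_Q)^p\sigma(Q)\Big)^{1/p}\Big(\sum_{Q\in\mathcal F}\|\varphi u^{1/p'}\|_{\bar\Psi,Q}^{p'}|Q|\Big)^{1/p'}.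
\end{equation}
Since $|Q|\le2|E_Q|$ and the sets $E_Q$ are disjoint, the last factor is at most $2^{1/p'}\|M_{\bar\Psi}\|_{L^{p'}\to L^{p'}}\|\varphi\|_{L^{p'}(u)}$. This produces the right side of \eqref{eq:conj}, provided the middle factor is $O(\|f\|_{L^p(\sigma)})$. But the cubes of $\mathcal F$ are essentially disjoint for Lebesgue measure, and nothing makes them essentially disjoint for $\sigma$. The counterexample lives in this gap; see Remark~\ref{rem:gap}.

\subsection{Results}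
For a Young function $\Psi$ put $\Psi^{-1}(y)=\sup\{t\ge0:\Psi(t)\le y\}$ and
\[
K_\Psi=\int_0^\infty\min\big(1,\Psi(t)^{-1/p}\big)\,dt\in(0,\infty].
\]
Thus $K_\Psi<\infty$ if and only if $\int^\infty\Psi(t)^{-1/p}\,dt<\infty$.

\begin{theorem}[The conjecture is false]\label{thm:A}
Let $\Psi(t)=t^p\log(e+t)^{p-1+\delta}$ with $0<\delta<1$. Then $\bar\Psi\in B_{p'}$, but $\mathcal N(u,\sigma)/[u,\sigma]_\Psi$ is unbounded over pairs of bounded, compactly supported weights. Moreover, there is a single pair of weights with $[u,\sigma]_\Psi\le1$ and $\mathcal N(u,\sigma)=\infty$.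
\end{theorem}

\begin{theorem}[Sufficiency]\label{thm:B}
For every Young function $\Psi$ and all weights $u,\sigma$,
\[
\mathcal N(u,\sigma)\le C(n,\alpha,p)\,K_\Psi\,[u,\sigma]_\Psi .
\]
\end{theorem}

\begin{theorem}[Sharpness]\label{thm:C}
Let $\kappa=\frac1{p'}-\frac\alpha n$, and suppose that for some $c_0\ge1$
\begin{equation}\label{eq:R}
y^\kappa\,\Psi^{-1}(y)\le c_0\,Y^\kappa\,\Psi^{-1}(Y)\qquad(1\le y\le Y).\tag{R}
\end{equation}
(This is automatic with $c_0=1$ if $\alpha\le n/p'$.) Then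
\[
c(n,\alpha,p)\,c_0^{-2}K_\Psi\le\sup_{(u,\sigma)}\frac{\mathcal N(u,\sigma)}{[u,\sigma]_\Psi}\le C(n,\alpha,p)\,K_\Psi,
\]
the supremum being over pairs with $0<[u,\sigma]_\Psi<\infty$. In particular, under \eqref{eq:R} the inequality $\mathcal N(u,\sigma)\le C[u,\sigma]_\Psi$ holds with some constant independent of the weights if and only if $\int^\infty\Psi(t)^{-1/p}\,dt<\infty$.
\end{theorem}

\begin{corollary}[Logarithmic bumps]\label{cor:D}
Let $\Psi_a(t)=t^p\log(e+t)^a$, $a>0$. The inequality $\mathcal N(u,\sigma)\le C[u,\sigma]_{\Psi_a}$ holds with a constant independent of the weights if and only if $a>p$. Since $\bar\Psi_a\in B_{p'}$ for all $a>p-1$, the conjecture fails for $p-1<a\le p$. For $a>p$ the inequality holds, which improves the known range $a>2p-1$.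
\end{corollary}

Powers do not distinguish the two conditions. For $\Psi(t)=t^q$ with $q>1$ one has $\bar\Psi(s)=c_q\,s^{q'}$, which lies in $B_{p'}$ exactly when $q>p$, and $K_\Psi=1+\int_1^\infty t^{-q/p}\,dt$ is finite exactly when $q>p$. The difference is logarithmic, and one sequence carries it:
\begin{equation}\label{eq:g}
g(j)=2^{-nj/p}\,\Psi^{-1}(2^{nj}),\qquad j=0,1,2,\dots
\end{equation}
If $u$ is a multiple of the indicator function of a set that fills the fraction $2^{-nj}$ of $Q$, then $\langle u\rangle_Q^{1/p}=g(j)\|u^{1/p}\|_{\Psi,Q}$ by \eqref{eq:indicator} below, so $g(j)$ is the factor gained from the bump on such a cube. Along a nested chain of cubes the fraction can take each value $2^{-nj}$ once, and the potential adds the contributions of the cubes; this leads to $\sum_j g(j)$, whose convergence is equivalent to $K_\Psi<\infty$. For $\Psi_a$ we have $g(j)\approx(1+j)^{-a/p}$ (Lemma~\ref{lem:log}), so $(g(j))\in\ell^{p'}$ exactly when $a>p-1$,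 while $(g(j))\in\ell^1$ exactly when $a>p$.

Section~\ref{sec:young} collects the facts on Young functions. Section~\ref{sec:cantor} constructs Cantor-type weights that realize such chains; they give Theorem~\ref{thm:A} in Section~\ref{sec:counter} and, after tuning the scales to $g$, Theorem~\ref{thm:C} in Section~\ref{sec:sharp}. Section~\ref{sec:upper} proves Theorem~\ref{thm:B} and uses only Section~\ref{sec:young}.

\section{Young functions, the constant $K_\Psi$ and logarithmic bumps}\label{sec:young}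

Convexity and $\Psi(0)=0$ give $\Psi(ct)\le c\Psi(t)$ for $0\le c\le1$. Hence $\Psi$ is strictly increasing on the set where it is positive, and for $y>0$ the number $\Psi^{-1}(y)>0$ is the unique solution of $\Psi(t)=y$; moreover $\Psi(t)<y$ for $t<\Psi^{-1}(y)$ and $\Psi(t)>y$ for $t>\Psi^{-1}(y)$. From $\Psi(c\Psi^{-1}(y))\le cy$ we get
\begin{equation}\label{eq:scale}
\Psi^{-1}(cy)\ge c\,\Psi^{-1}(y)\qquad(0<c\le1,\ y>0).
\end{equation}
For $h>0$ and $|Q\cap E|>0$, the condition $\frac{|Q\cap E|}{|Q|}\Psi(h/\lambda)\le1$ means $h/\lambda\le\Psi^{-1}(|Q|/|Q\cap E|)$, so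
\begin{equation}\label{eq:indicator}
\|h\chi_E\|_{\Psi,Q}=\frac{h}{\Psi^{-1}(|Q|/|Q\cap E|)} .
\end{equation}
The Luxemburg norm is monotone in $|h|$. It is subadditive, because $\Psi\big(\frac{|h_1|+|h_2|}{\lambda_1+\lambda_2}\big)\le\frac{\lambda_1}{\lambda_1+\lambda_2}\Psi\big(\frac{|h_1|}{\lambda_1}\big)+\frac{\lambda_2}{\lambda_1+\lambda_2}\Psi\big(\frac{|h_2|}{\lambda_2}\big)$. It is positive unless $h=0$ a.e.\ on $Q$, by monotonicity and \eqref{eq:indicator}. If $\nu=\|h\|_{\Psi,Q}\in(0,\infty)$, then $\langle\Psi(|h|/\nu)\rangle_Q\le1$, by monotone convergence as $\lambda\downarrow\nu$. Finally, if neither $u$ nor $\sigma$ vanishes a.e., then $u(Q)>0$ and $\sigma(Q)>0$ for some large cube, so $[u,\sigma]_\Psi>0$.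

\begin{lemma}\label{lem:K}
For every Young function $\Psi$, with $g$ as in \eqref{eq:g},
\[
\sum_{i\ge0}2^{-i/p}\Psi^{-1}(2^i)\le\frac{K_\Psi}{1-2^{-1/p}},\qquad K_\Psi\le(2^{n/p}-1)\sum_{j\ge1}g(j).
\]
\end{lemma}

\begin{proof}
For $0<s<1$ the set $\{t:\min(1,\Psi(t)^{-1/p})>s\}=\{t:\Psi(t)<s^{-p}\}$ has measure $\Psi^{-1}(s^{-p})$. The layer-cake formula and the substitution $y=s^{-p}$ give
\[
K_\Psi=\int_0^1\Psi^{-1}(s^{-p})\,ds=\frac1p\int_1^\infty\Psi^{-1}(y)\,y^{-1/p-1}\,dy .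
\]
On $[2^i,2^{i+1}]$ we have $\Psi^{-1}(y)\ge\Psi^{-1}(2^i)$, and $\frac1p\int_{2^i}^{2^{i+1}}y^{-1/p-1}\,dy=(1-2^{-1/p})2^{-i/p}$. On $[2^{n(j-1)},2^{nj}]$ we have $\Psi^{-1}(y)\le\Psi^{-1}(2^{nj})$, and the corresponding integral equals $(2^{n/p}-1)2^{-nj/p}$. Sum over $i\ge0$ and over $j\ge1$.
\end{proof}

Throughout the paper $L(t)=\log(e+t)\ge1$, so that $\Psi_a=t^pL^a$.

\begin{lemma}\label{lem:log}
Let $a>0$.
\begin{itemize}
\item[(a)] $\Psi_a$ is a Young function, and $\Psi_a'$ is continuous and strictly increasing from $0$ to $\infty$.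
\item[(b)] If $a>p-1$, then $\bar\Psi_a\in B_{p'}$.
\item[(c)] $y^{1/p}L(y)^{-a/p}\le\Psi_a^{-1}(y)\le C(p,a)\,y^{1/p}L(y)^{-a/p}$ for $y\ge1$. Also $L(2^{nj})\le2n(1+j)$ for $j\ge0$, so $g(j)\ge(2n(1+j))^{-a/p}$.
\item[(d)] $\Psi_a$ satisfies \eqref{eq:R}.
\item[(e)] $K_{\Psi_a}<\infty$ if and only if $a>p$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $\Psi=\Psi_a$.

(a) Put $h=L^a$. Then $h'=aL^{a-1}/(e+t)\ge0$ and
\[
h''=\frac{aL^{a-1}}{(e+t)^2}\Big(\frac{a-1}{L}-1\Big)\ge-\frac{2aL^{a-1}}{(e+t)^2},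
\]
because $(a-1)/L\ge-1$. For $t>0$,
\[
\Psi''=p(p-1)t^{p-2}h+2pt^{p-1}h'+t^ph''>\frac{aL^{a-1}t^{p-1}}{e+t}\Big(2p-\frac{2t}{e+t}\Big)>0 .
\]
The formula $\Psi'=pt^{p-1}L^a+at^pL^{a-1}/(e+t)$ shows that $\Psi'(0)=0$ and
\begin{equation}\label{eq:deriv}
pt^{p-1}L(t)^a\le\Psi'(t)\le(p+a)t^{p-1}L(t)^a .
\end{equation}

(b) For $s>0$ let $t_s$ solve $\Psi'(t_s)=s$. The supremum defining $\bar\Psi(s)$ is attained at $t_s$, so $\bar\Psi(s)\le st_s$. Since $L(t)^a\le Ct$ for $t\ge1$, the upper bound in \eqref{eq:deriv} gives $s\le C't_s^p$ as soon as $t_s\ge1$. Hence $L(t_s)\ge c\log s$ for large $s$. The lower bound in \eqref{eq:deriv} then gives $t_s^{p-1}\le s/(pL(t_s)^a)\le Cs(\log s)^{-a}$. As $1/(p-1)=p'-1$,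
\[
\bar\Psi(s)\,s^{-p'-1}\le t_s\,s^{-p'}\le C\,s^{-1}(\log s)^{-a/(p-1)}
\]
for large $s$, and this is integrable at infinity because $a>p-1$. On bounded subintervals of $[1,\infty)$ the integrand is bounded.

(c) For $y\ge1$ put $t=y^{1/p}L(y)^{-a/p}\le y$. Then $\Psi(t)=yL(y)^{-a}L(t)^a\le y$, which is the lower bound. It implies $\Psi^{-1}(y)\ge cy^{1/(2p)}$, hence $L(\Psi^{-1}(y))\ge c'L(y)$, and $\Psi^{-1}(y)^p=yL(\Psi^{-1}(y))^{-a}$ gives the upper bound. Finally $e+2^{nj}\le2e\,2^{nj}$, so $L(2^{nj})\le2+nj\le2n(1+j)$.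

(d) If $\kappa\ge0$, both $y^\kappa$ and $\Psi^{-1}(y)$ are nondecreasing. Let $\kappa<0$. With $t=\Psi^{-1}(y)$ we have $y^\kappa\Psi^{-1}(y)=\phi(t):=t^{\beta}L(t)^{a\kappa}$, where $\beta=1+p\kappa=p(1-\frac\alpha n)>0$, and $t\ge t_1:=\Psi^{-1}(1)>0$. The logarithmic derivative $\frac\beta t-\frac{a|\kappa|}{(e+t)L(t)}$ is positive once $L(t)>a|\kappa|/\beta$, so $\phi$ increases on some $[T,\infty)$ with $T\ge t_1$. Let $\phi_-,\phi_+>0$ be the minimum and maximum of $\phi$ on $[t_1,T]$, and let $t_1\le t\le t'$. If $t\ge T$, then $\phi(t)\le\phi(t')$. If $t<T$, then $\phi(t)\le\phi_+$ and $\phi(t')\ge\phi_-$. So \eqref{eq:R} holds with $c_0=\phi_+/\phi_-$.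

(e) $\int^\infty t^{-1}L(t)^{-a/p}\,dt$ converges if and only if $a/p>1$.
\end{proof}

\section{Cantor-type weights}\label{sec:cantor}

\subsection{The case $n=1$, $\alpha=1/2$}\label{sec:example}
Let $E_m$ be the set of $x\in[0,1)$ whose binary digits in positions $2,4,\dots,2m$ are $0$, and let $u_m=2^m\chi_{E_m}$, a weight of total mass $1$ (Figure~\ref{fig:cantor}). Take $\sigma=u=u_m$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=8]
\draw[line width=3pt] (0,2)--(1,2);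
\draw[gray] (0,1)--(1,1);
\draw[gray] (0,0)--(1,0);
\foreach \x in {0,0.5} \draw[line width=3pt] (\x,1)--(\x+0.25,1);
\foreach \x in {0,0.125,0.5,0.625} \draw[line width=3pt] (\x,0)--(\x+0.0625,0);
\node[left] at (0,2) {$[0,1)$};
\node[left] at (0,1) {$E_1$};
\node[left] at (0,0) {$E_2$};
\node[right] at (1,1) {$u_1=2$ on $E_1$};
\node[right] at (1,0) {$u_2=4$ on $E_2$};
\end{tikzpicture}
\caption{The sets $E_1\supset E_2$ of points of $[0,1)$ whose second binary digit, respectively second and fourth binary digits, are $0$. At each step the intervals become four times shorter, the total length is halved, and the height of $u_m=2^m\chi_{E_m}$ doubles.}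
\label{fig:cantor}
\end{figure}

For $m=1$ we have $E_1=[0,\frac14)\cup[\frac12,\frac34)$. Let $x\in E_1$ and let $J$ be the interval of $E_1$ that contains $x$. Then $|x-y|^{-1/2}\ge1$ on $[0,1)$ and $|x-y|^{-1/2}\ge2$ on $J$, so $|x-y|^{-1/2}\ge\frac12(\chi_{[0,1)}(y)+2\chi_J(y))$ and $I_{1/2}u_1(x)\ge\frac12\big(1+2\cdot\frac12\big)$. The two scales contribute equally.

For general $m$, let $J$ be a dyadic interval of length $4^{-k}$, $0\le k\le m$, that meets $E_m$. In $J$ the first $k$ digit conditions hold and $m-k$ remain, so $E_m$ fills the fraction $2^{-(m-k)}$ of $J$, and $\langle u_m\rangle_J=2^k$. Thus $|J|^{1/2}\langle u_m\rangle_J=1$. This number plays two roles. It is the contribution of the scale $4^{-k}$ to $I_{1/2}u_m(x)$ for $x\in E_m$, so the potential is at least $c(m+1)$ on $E_m$ and $\mathcal N(u_m,u_m)\ge c(m+1)$. It is also the quantity $|J|^{1/2}\langle u_m\rangle_J^{1/p}\langle u_m\rangle_J^{1/p'}$ in \eqref{eq:testing}, which stays bounded.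 With the bump, \eqref{eq:indicator} gives $\|u_m^{1/p}\|_{\Psi,J}=2^{m/p}/\Psi^{-1}(2^{m-k})=2^{k/p}/g(m-k)$, so
\[
|J|^{1/2}\|u_m^{1/p}\|_{\Psi,J}\langle u_m\rangle_J^{1/p'}=\frac1{g(m-k)} .
\]
For $\Psi=\Psi_a$ this is $O((1+m)^{a/p})$, which is $o(m)$ when $a<p$. It remains to treat all cubes, all $n$ and $\alpha$, and to keep the positions of the forced digits free, as Theorem~\ref{thm:C} will require.

\subsection{The general construction}
Let $m\ge1$ and let $0=e_0<e_1<\dots<e_m$ be integers. Let $E_m$ be the set of $x\in[0,1)^n$ such that in each coordinate the binary digits in positions $e_1,\dots,e_m$ are $0$, and put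
\[
u_m=2^{nm}\chi_{E_m},\qquad\ell_k=2^{-e_k},\qquad b_k=2^{nk}\ell_k^\alpha\quad(0\le k\le m).
\]
Let $R\subset[0,1)^n$ be a half-open dyadic cube of side $2^{-e}$ and let $k$ be the largest index with $e_k\le e$. Membership in $R$ fixes exactly the first $e$ digits of each coordinate. Either these violate one of the first $k$ conditions, or they satisfy them and $m-k$ conditions remain in each coordinate. Hence
\begin{equation}\label{eq:fact}
|R\cap E_m|\in\{0,\ 2^{-n(m-k)}|R|\}.
\end{equation}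
In particular $|E_m|=2^{-nm}$ and $\int u_m=1$, and $b_k=|R|^{\alpha/n}\langle u_m\rangle_R$ for every dyadic cube $R$ of side $\ell_k$ that meets $E_m$.

\begin{lemma}\label{lem:cantor}
Let $c_1=n^{-(n-\alpha)/2}(1-2^{\alpha-n})$ and let $\Psi$ be any Young function.
\begin{itemize}
\item[(i)] $I_\alpha u_m\ge c_1\sum_{k=0}^mb_k$ on $E_m$. Consequently $\mathcal N(u_m,su_m)\ge c_1s^{1/p'}\sum_{k=0}^mb_k$ for $s>0$.
\item[(ii)] If $\ell(Q)\le1$, then $|Q|^{\alpha/n}\|u_m^{1/p}\|_{\Psi,Q}\langle u_m\rangle_Q^{1/p'}\le16^n\max_{0\le k\le m}b_k/g(m-k)$.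
\item[(iii)] For every cube $Q$, $\|u_m^{1/p}\|_{\Psi,Q}\le2^{nm/p}/\Psi^{-1}(2^{nm}|Q|)$ and $\langle u_m\rangle_Q\le|Q|^{-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $x\in E_m$ and let $Q_k(x)$ be the dyadic cube of side $\ell_k$ that contains $x$. By \eqref{eq:fact}, $u_m(Q_k(x))=2^{nk}\ell_k^n$. For $y\in[0,1)^n$, $y\ne x$, let $k^*\le m$ be the largest index with $y\in Q_{k^*}(x)$. Then $|x-y|\le\sqrt n\,\ell_{k^*}$. The $e_k$ are strictly increasing integers, so $\ell_{k^*-i}\ge2^i\ell_{k^*}$, and since $\alpha<n$,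
\[
\sum_{k=0}^m\ell_k^{\alpha-n}\chi_{Q_k(x)}(y)=\sum_{k\le k^*}\ell_k^{\alpha-n}\le\frac{\ell_{k^*}^{\alpha-n}}{1-2^{\alpha-n}}\le c_1^{-1}|x-y|^{\alpha-n}.
\]
Integrating against $u_m(y)\,dy$ gives $I_\alpha u_m(x)\ge c_1\sum_k\ell_k^{\alpha-n}2^{nk}\ell_k^n=c_1\sum_kb_k$. Now take $\sigma=su_m$ and $f=\chi_{[0,1)^n}$. Then $\|f\|_{L^p(\sigma)}=s^{1/p}$, $I_\alpha(f\sigma)\ge sc_1\sum_kb_k$ on $E_m$, and $u_m(E_m)=1$.

(ii) We may assume $|Q\cap E_m|>0$. Choose the integer $e\ge0$ with $2^{-e-1}<\ell(Q)\le2^{-e}$ and let $k$ be the largest index with $e_k\le e$. The cube $Q$ meets at most $2^n$ dyadic cubes of side $2^{-e}$, and each of them is contained in $[0,1)^n$ or disjoint from it. By \eqref{eq:fact},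
\[
|Q\cap E_m|\le2^n\,2^{-n(m-k)}2^{-en}\le4^n2^{-n(m-k)}|Q|.
\]
Hence $\langle u_m\rangle_Q\le4^n2^{nk}$, and by \eqref{eq:indicator} and \eqref{eq:scale},
\[
\|u_m^{1/p}\|_{\Psi,Q}\le\frac{2^{nm/p}}{\Psi^{-1}(4^{-n}2^{n(m-k)})}\le\frac{4^n2^{nm/p}}{\Psi^{-1}(2^{n(m-k)})}=\frac{4^n2^{nk/p}}{g(m-k)} .
\]
Also $|Q|^{\alpha/n}\le2^{-e\alpha}\le\ell_k^\alpha$. The product of the three bounds is at most $\ell_k^\alpha\cdot4^n2^{nk/p}\cdot4^{n/p'}2^{nk/p'}/g(m-k)\le16^nb_k/g(m-k)$.

(iii) If $|Q\cap E_m|=0$, both left sides vanish. Otherwise use $|Q\cap E_m|\le2^{-nm}$ in \eqref{eq:indicator}, and $\int u_m=1$.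
\end{proof}

\section{The counterexample}\label{sec:counter}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $a=p-1+\delta\in(p-1,p)$ and $\Psi=\Psi_a$. By Lemma~\ref{lem:log}(a),(b), $\Psi$ is a Young function with $\bar\Psi\in B_{p'}$, so $\|M_{\bar\Psi}\|_{L^{p'}\to L^{p'}}$ is a fixed finite number.

\emph{Unboundedness.} As in Section~\ref{sec:example} we want all scales to contribute equally, that is $b_k=2^{nk-\alpha e_k}\approx1$. Take $e_k=\lceil nk/\alpha\rceil$. Then $e_0=0$, the sequence is strictly increasing because $n/\alpha>1$, and $2^{-\alpha}<b_k\le1$. Lemma~\ref{lem:cantor}(i) gives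
\begin{equation}\label{eq:lowerN}
\mathcal N(u_m,su_m)\ge c_12^{-\alpha}s^{1/p'}(m+1)\qquad(s>0).
\end{equation}
Let $A_m=[u_m,u_m]_\Psi>0$. By Lemmas~\ref{lem:cantor}(ii) and~\ref{lem:log}(c), cubes with $\ell(Q)\le1$ contribute at most $16^n(2n(1+m))^{a/p}$ to the supremum $A_m$. For $X=|Q|\ge1$, Lemmas~\ref{lem:cantor}(iii) and~\ref{lem:log}(c) give
\begin{equation}\label{eq:large}
\|u_m^{1/p}\|_{\Psi,Q}\le X^{-1/p}L(2^{nm}X)^{a/p},\qquad\langle u_m\rangle_Q^{1/p'}\le X^{-1/p'} .
\end{equation}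
From $e+2^{nm}X\le(e+2^{nm})(1+X)$ and $L\ge1$ we get $L(2^{nm}X)\le L(2^{nm})(1+\log(1+X))$. So such a cube contributes at most
\[
X^{\frac\alpha n-1}\big[2n(1+m)\big(1+\log(1+X)\big)\big]^{a/p}\le C(1+m)^{a/p},
\]
where $\alpha<n$ makes the function of $X$ bounded on $[1,\infty)$. Therefore
\begin{equation}\label{eq:Am}
A_m\le C(n,\alpha,p,a)\,(1+m)^{a/p},
\end{equation}
and $\mathcal N(u_m,u_m)/A_m\ge c\,(m+1)^{1-a/p}\to\infty$ because $a<p$. The weights $u_m$ are bounded and supported in $[0,1]^n$. This disproves \eqref{eq:conj}.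

\emph{A single pair.} We normalize these examples and place them so far apart that a cube meeting two of them is huge, and the factor $|Q|^{\alpha/n-1}$ makes its contribution small. Choose $m_1,m_2,\dots$ with $c_12^{-\alpha}(m_i+1)/A_{m_i}\ge i$, and put $s_i=A_{m_i}^{-p'}$. For $I\ge1$ the function
\[
\rho_I(X)=\sum_{i,i'\le I}s_{i'}^{1/p'}X^{\frac\alpha n-1}L(2^{nm_i}X)^{a/p}
\]
tends to $0$ as $X\to\infty$. Put $d_1=0$ and choose inductively $d_I\ge2d_{I-1}+2$ so large that $\rho_I(X)\le1$ for all $X\ge(d_I/2)^n$. Let $z_i=(d_i,0,\dots,0)$, $P_i=z_i+[0,1)^n$, $u^{(i)}=u_{m_i}(\,\cdot-z_i)$, $\sigma^{(i)}=s_iu^{(i)}$, and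
\[
u=\sum_iu^{(i)},\qquad\sigma=\sum_i\sigma^{(i)} .
\]
The pieces $P_i$ are disjoint and a bounded set meets finitely many of them, so $u$ and $\sigma$ are weights and $u^{1/p}=\sum_i(u^{(i)})^{1/p}$.

A cube that meets no piece contributes $0$ to $[u,\sigma]_\Psi$. A cube that meets only $P_i$ contributes at most $s_i^{1/p'}A_{m_i}=1$, by translation invariance. Suppose that $Q$ meets at least two pieces, and let $I$ be the largest index met. Then $Q$ contains a point with first coordinate at least $d_I$ and a point with first coordinate less than $d_{I-1}+1$, so $\ell(Q)\ge d_I-d_{I-1}-1\ge d_I/2\ge1$. Subadditivity of the Luxemburg norm and of $t\mapsto t^{1/p'}$, together with \eqref{eq:large}, bound the contribution of $Q$ by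
\[
\sum_{i,i'\le I}|Q|^{\alpha/n}\|(u^{(i)})^{1/p}\|_{\Psi,Q}\langle\sigma^{(i')}\rangle_Q^{1/p'}\le\rho_I(|Q|)\le1 .
\]
Thus $[u,\sigma]_\Psi\le1$. For $f=\chi_{P_i}$ we have $f\sigma=\sigma^{(i)}$, and $u\ge u^{(i)}$, so the test function behind \eqref{eq:lowerN} gives $\mathcal N(u,\sigma)\ge c_12^{-\alpha}s_i^{1/p'}(m_i+1)\ge i$ for every $i$. Hence $\mathcal N(u,\sigma)=\infty$.
\end{proof}

\begin{remark}[The middle factor in \eqref{eq:heur}]\label{rem:gap}
Let $\mathcal F$ be the family of dyadic cubes of sides $\ell_0,\dots,\ell_m$ that meet $E_m$. It is sparse: inside a cube of side $\ell_k$, $k<m$, the cubes of $\mathcal F$ of side $\ell_{k+1}$ fill the fraction $2^{-n}\le\frac12$. But for $\sigma=u_m$ the cubes of each size carry the whole mass of $\sigma$, so for $f=\chi_{[0,1)^n}$ the middle factor of \eqref{eq:heur} equals $(m+1)^{1/p}\|f\|_{L^p(\sigma)}$. This loss matches the distance between the two thresholds: $\frac{p-1}p+\frac1p=\frac pp$.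
\end{remark}

\begin{remark}[Separated bumps, strong type]\label{rem:sep}
Let $\Psi(t)=t^pL(t)^{p-1+\delta}$ and $\Phi(t)=t^{p'}L(t)^{p'-1+\delta'}$ with $0<\delta,\delta'<1$, so that $\bar\Psi\in B_{p'}$ and $\bar\Phi\in B_p$. The weights $u_m$ above do not depend on $p$. For $u=\sigma=u_m$, the constant $\sup_Q|Q|^{\alpha/n}\langle u\rangle_Q^{1/p}\|\sigma^{1/p'}\|_{\Phi,Q}$ is the expression $[u_m,u_m]_\Psi$ with $p$ and $p'$ interchanged and $\Phi$ in place of $\Psi$. By \eqref{eq:Am} it is $O((1+m)^{(p'-1+\delta')/p'})$, and $[u_m,u_m]_\Psi=O((1+m)^{(p-1+\delta)/p})$. Both are $o(m)$, while even the weak type norm is at least $c(m+1)$. So the norm of $I_\alpha(\,\cdot\,\sigma)$ from $L^p(\sigma)$ to $L^p(u)$ is not bounded by a fixed multiple of the sum of the two single-bump constants: the corresponding separated bump statement for the strong type inequality is false as well.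
\end{remark}

\section{The upper bound}\label{sec:upper}

We prove Theorem~\ref{thm:B}. Put $A=[u,\sigma]_\Psi$. If $A=0$, then $u$ or $\sigma$ vanishes a.e.\ and $\mathcal N(u,\sigma)=0$. So we may assume that $A$ and $K_\Psi$ are finite. Fix $0\le f\in L^p(\sigma)$; by H\"older's inequality $f\sigma$ is locally integrable.

\subsection{Reduction to a dyadic sum}
Fix $t,r>0$ and put $G=\{I_\alpha(f\sigma)>t\}\cap B(0,r)$, $v=u\chi_G$ and $V=v(\mathbb R^n)=u(G)<\infty$. Since $v\le u$, we have $[v,\sigma]_\Psi\le A$. This is the first use of the weak type: the function to be paired with $I_\alpha(f\sigma)$ is itself a weight that satisfies the bump condition. We claim that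
\begin{equation}\label{eq:dual}
\int I_\alpha(f\sigma)\,v\,dx\le C(n,\alpha,p)\,K_\Psi\,A\,\|f\|_{L^p(\sigma)}V^{1/p'} .
\end{equation}
The left side is at least $tV$, and $V<\infty$, so \eqref{eq:dual} gives $t\,u(G)^{1/p}\le CK_\Psi A\|f\|_{L^p(\sigma)}$. Letting $r\to\infty$ proves the theorem.

To discretize the kernel we use the $2^n$ shifted grids
\[
\mathcal D^\tau=\big\{2^{-k}\big([0,1)^n+z+(-1)^k\tau\big):\ k\in\mathbb Z,\ z\in\mathbb Z^n\big\},\qquad\tau\in\{0,\tfrac13\}^n .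
\]
The following facts are standard; see, e.g., \cite{HLP}.

\begin{lemma}\label{lem:grids}
In each $\mathcal D^\tau$, every cube is the disjoint union of $2^n$ cubes of half the side, so two cubes are nested or disjoint. Every closed cube $Q$ lies in some $R\in\bigcup_\tau\mathcal D^\tau$ with $\ell(R)\le6\ell(Q)$.
\end{lemma}

\begin{proof}
Both statements are checked in each coordinate. For the shift $\frac13$, the identity $2^{-k}(z+(-1)^k\frac13)=2^{-k-1}(2z+(-1)^k+(-1)^{k+1}\frac13)$ shows that endpoints of level $k$ are endpoints of level $k+1$; for the shift $0$ this is the identity $2^{-k}z=2^{-k-1}(2z)$. Given $Q$, choose $k$ with $3\ell(Q)<2^{-k}\le6\ell(Q)$. An endpoint of level $k$ for the shift $0$ and one for the shift $\frac13$ are at distance at least $2^{-k}/3>\ell(Q)$. So each side of $Q$ contains no endpoint for at least one of the two shifts, and it lies in one interval of level $k$ for that shift.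
\end{proof}

For $x\ne y$ apply the lemma to a cube of side $|x-y|$ that contains $x$ and $y$. The resulting $R$ satisfies $|R|^{\alpha/n-1}=\ell(R)^{\alpha-n}\ge(6|x-y|)^{\alpha-n}$, so
\[
|x-y|^{\alpha-n}\le6^{n-\alpha}\sum_\tau\sum_{R\in\mathcal D^\tau}|R|^{\frac\alpha n-1}\chi_R(x)\chi_R(y).
\]
Integrate against $v(x)f(y)\sigma(y)\,dx\,dy$. By monotone convergence, \eqref{eq:dual} follows if, for a fixed grid $\mathcal D=\mathcal D^\tau$ and uniformly in $N\in\mathbb N$, we bound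
\[
\Sigma=\sum_{R\in\mathcal D,\ \ell(R)\le2^N}|R|^{\alpha/n}\langle v\rangle_R\int_Rf\sigma
\]
by the right side of \eqref{eq:dual}. The truncation guarantees that the maximal cubes used below exist.

\subsection{Principal cubes for $v$}
Along a chain of cubes on which $\langle v\rangle_R$ does not grow, the factor $|R|^{\alpha/n}$ makes the sum geometric. We keep only the cubes at which the average doubles. Let $\mathcal S_0$ be the set of $R\in\mathcal D$ with $\ell(R)=2^N$ and $v(R)>0$. Given $\mathcal S_i$, let $\mathcal S_{i+1}$ consist, for each $S\in\mathcal S_i$, of the maximal cubes $R\in\mathcal D$, $R\subsetneq S$, with $\langle v\rangle_R>2\langle v\rangle_S$. Let $\mathcal S=\bigcup_i\mathcal S_i$. The cubes of each $\mathcal S_i$ are pairwise disjoint, and every cube of $\mathcal S_i$ has one ancestor in each $\mathcal S_{i'}$, $i'\le i$. We have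
\begin{equation}\label{eq:double}
S'\subsetneq S,\quad S,S'\in\mathcal S\quad\Longrightarrow\quad\langle v\rangle_{S'}>2\langle v\rangle_S .
\end{equation}
Indeed, let $S\in\mathcal S_i$ and $S'\in\mathcal S_{i'}$. If $i'\le i$, the ancestor of $S$ in $\mathcal S_{i'}$ meets $S'$, hence equals $S'$, which contradicts $S'\subsetneq S$. So $i'>i$, the ancestor of $S'$ in $\mathcal S_i$ meets $S$ and equals $S$, and the average more than doubles at each of the $i'-i$ steps.

Every $R$ in $\Sigma$ with $v(R)>0$ lies in a cube of $\mathcal S_0$, hence in a smallest cube $\pi(R)\in\mathcal S$. We have $\langle v\rangle_R\le2\langle v\rangle_{\pi(R)}$: otherwise $R\subsetneq\pi(R)$ would lie in a cube of the next generation, which is a smaller cube of $\mathcal S$. The subcubes of $S$ of side $2^{-i}\ell(S)$ partition $S$, so $\sum_{R\subset S}|R|^{\alpha/n}\int_Rf\sigma=|S|^{\alpha/n}\sum_{i\ge0}2^{-i\alpha}\int_Sf\sigma$. Grouping the cubes $R$ by $\pi(R)$ we get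
\begin{equation}\label{eq:principal}
\Sigma\le\frac2{1-2^{-\alpha}}\sum_{S\in\mathcal S'}\omega_S\,v(S),\qquad\omega_S=|S|^{\alpha/n}\langle f\sigma\rangle_S,\qquad\mathcal S'=\{S\in\mathcal S:\sigma(S)>0\}.
\end{equation}

\subsection{One cube, and weights of one height}
For $S\in\mathcal S'$ let $\nu_S=\|v^{1/p}\|_{\Psi,S}$. It is finite because $\sigma(S)>0$ and $A<\infty$, and positive because $v(S)>0$. The gain from the bump on $S$ is $\varepsilon_S=\langle v\rangle_S^{1/p}/\nu_S$. H\"older's inequality $\int_Sf\sigma\le(\int_Sf^p\sigma)^{1/p}\sigma(S)^{1/p'}$ gives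
\begin{equation}\label{eq:one}
\omega_S\,v(S)^{1/p}\le|S|^{\alpha/n}\langle v\rangle_S^{1/p}\langle\sigma\rangle_S^{1/p'}\Big(\int_Sf^p\sigma\Big)^{1/p}\le\varepsilon_S\,A\Big(\int_Sf^p\sigma\Big)^{1/p}.
\end{equation}
The integrals $\int_Sf^p\sigma$ can be added over disjoint cubes only, and the cubes of $\mathcal S'$ are nested. This is the difficulty met in Section~\ref{sec:guess}.

Suppose first that $v=h\chi_E$ takes one positive value, as in Section~\ref{sec:cantor}. With $\theta_S=|S\cap E|/|S|$ we have $\langle v\rangle_S=h\theta_S$ and, by \eqref{eq:indicator}, $\varepsilon_S=\theta_S^{1/p}\Psi^{-1}(1/\theta_S)$. Sort the cubes by the integer $j\ge0$ with $2^j\le1/\theta_S<2^{j+1}$. By \eqref{eq:double}, two cubes with the same $j$ are never strictly nested, so they are disjoint, and $\varepsilon_S\le2^{-j/p}\Psi^{-1}(2^{j+1})$ for all of them. By H\"older's inequality and \eqref{eq:one}, the class $j$ contributes at most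
\[
\Big(\sum\omega_S^p\,v(S)\Big)^{1/p}\Big(\sum v(S)\Big)^{1/p'}\le2^{-j/p}\Psi^{-1}(2^{j+1})\,A\,\|f\|_{L^p(\sigma)}V^{1/p'},
\]
and the sum over $j$ is controlled by $K_\Psi$ through Lemma~\ref{lem:K}.

A general $v$ takes many values on $S$, so no single $j$ is attached to $S$. We attach $j$ to the part of $S$ where $v\approx2^j\langle v\rangle_S$, and we have to show that on most of the $v$-mass of $S$ the gain $\varepsilon_S$ is as small as the one-height case predicts.

\subsection{Good heights}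
For $S\in\mathcal S$ and $j\in\mathbb Z$ let
\[
S_j=\{y\in S:\ 2^j\langle v\rangle_S\le v(y)<2^{j+1}\langle v\rangle_S\},
\]
and put $\gamma_j=2^{-j/p}\,\Psi^{-1}(2^{j+3})$ for $j\ge-2$.

\begin{lemma}\label{lem:heights}
For every $S\in\mathcal S'$,
\[
\sum_{j\ge-2,\ \gamma_j\ge\varepsilon_S}v(S_j)\ge\tfrac12\,v(S).
\]
\end{lemma}

\begin{proof}
The sets $S_j$ partition $S\cap\{0<v<\infty\}$, so $\sum_{j\in\mathbb Z}v(S_j)=v(S)$. On $\bigcup_{j\le-3}S_j$ we have $v<\frac14\langle v\rangle_S$, so these sets carry at most $\frac14v(S)$. Let $B=\{j\ge-2:\gamma_j<\varepsilon_S\}$. On $S_j$ we have $v^{1/p}/\nu_S\ge2^{j/p}\varepsilon_S$. For $j\in B$ this exceeds $\Psi^{-1}(2^{j+3})$, so $\Psi(v^{1/p}/\nu_S)\ge2^{j+3}$ on $S_j$. From $v(S_j)\le2^{j+1}\langle v\rangle_S|S_j|$ we get $|S_j|/|S|\ge2^{-j-1}v(S_j)/v(S)$. Therefore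
\[
1\ge\frac1{|S|}\int_S\Psi\Big(\frac{v^{1/p}}{\nu_S}\Big)dx\ge\sum_{j\in B}2^{j+3}\frac{|S_j|}{|S|}\ge4\sum_{j\in B}\frac{v(S_j)}{v(S)} .
\]
So the heights in $B$ carry at most $\frac14v(S)$ as well.
\end{proof}

\subsection{One maximal function per height}
For $j\ge-2$ let $\mathcal C_j=\{S\in\mathcal S':\varepsilon_S\le\gamma_j\}$ and $H_j=\sum_{S\in\mathcal C_j}\omega_S\chi_{S_j}$. Lemma~\ref{lem:heights} gives
\begin{equation}\label{eq:split}
\sum_{S\in\mathcal S'}\omega_S\,v(S)\le2\sum_{j\ge-2}\ \sum_{S\in\mathcal C_j}\omega_S\,v(S_j)=2\sum_{j\ge-2}\int H_j\,v\,dx .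
\end{equation}
The cubes of $\mathcal C_j$ may be nested, but for fixed $j$ the sets $S_j$, $S\in\mathcal S$, are pairwise disjoint. Indeed, if $y\in S_j\cap S'_j$ with $S\ne S'$, then the two cubes are nested, say $S'\subsetneq S$, and \eqref{eq:double} gives $v(y)\ge2^j\langle v\rangle_{S'}>2^{j+1}\langle v\rangle_S>v(y)$, which is absurd. So at each point the sum $H_j$ has at most one nonzero term, and
\[
H_j\le\mathcal M_j:=\sup_{S\in\mathcal C_j}\omega_S\chi_S .
\]
A supremum over dyadic cubes restores disjointness through its level sets. For $\lambda>0$, the set $\{\mathcal M_j>\lambda\}$ is the disjoint union of the maximal cubes $S\in\mathcal C_j$ with $\omega_S>\lambda$. For each of them \eqref{eq:one} gives $\lambda^pv(S)\le\gamma_j^pA^p\int_Sf^p\sigma$. Summing,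
\[
v(\{H_j>\lambda\})\le W_j^p\lambda^{-p},\qquad W_j=\gamma_jA\|f\|_{L^p(\sigma)} .
\]
This is a weak type bound only, and here the weak type is used a second time: we need only the integral of $H_j$ against the finite measure $v\,dx$. Splitting at $\lambda=W_jV^{-1/p}$,
\[
\int H_j\,v\,dx\le\int_0^\infty\min\big(V,W_j^p\lambda^{-p}\big)d\lambda=W_jV^{1/p'}+\frac{W_jV^{1/p'}}{p-1}=p'\,W_jV^{1/p'} .
\]
Finally, with $i=j+3$ and Lemma~\ref{lem:K},
\[
\sum_{j\ge-2}\gamma_j=2^{3/p}\sum_{i\ge1}2^{-i/p}\Psi^{-1}(2^i)\le\frac{2^{3/p}}{1-2^{-1/p}}K_\Psi .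
\]
Together with \eqref{eq:principal} and \eqref{eq:split} this gives
\[
\Sigma\le\frac{4p'\,2^{3/p}}{(1-2^{-\alpha})(1-2^{-1/p})}\,K_\Psi\,A\,\|f\|_{L^p(\sigma)}V^{1/p'},
\]
uniformly in $N$ and $\tau$. This proves \eqref{eq:dual}, and Theorem~\ref{thm:B} with it. \qed

\section{Sharpness}\label{sec:sharp}

Lemma~\ref{lem:cantor} compares $\sum_kb_k$ with $\max_kb_k/g(m-k)$. The choice $b_k\approx1$ of Section~\ref{sec:counter} gives the ratio $(m+1)\min_{j\le m} g(j)$, which stays bounded for $\Psi_a$ with $a=p$ although $\sum_jg(j)$ diverges. The ratio is largest when $b_k$ is proportional to $g(m-k)$, and then it equals $\sum_{j\le m}g(j)$. There is one constraint. The $e_k$ are strictly increasing integers, so $b_{k+1}/b_k=2^{n-\alpha(e_{k+1}-e_k)}\le2^{n-\alpha}$, and $b_k\approx g(m-k)/g(m)$ is attainable only if $2^{(n-\alpha)j}g(j)$ is almost increasing in $j$. This is condition \eqref{eq:R} at the points $y=2^{nj}$.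

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The upper bound is Theorem~\ref{thm:B}. If $\alpha\le n/p'$, then $\kappa\ge0$ and $y^\kappa\Psi^{-1}(y)$ is nondecreasing, so \eqref{eq:R} holds with $c_0=1$.

For the lower bound fix $m\ge1$ and let $\Gamma(j)=2^{(n-\alpha)j}g(j)$. Since $n-\alpha-\frac np=n\kappa$, this is the value of $y^\kappa\Psi^{-1}(y)$ at $y=2^{nj}$, and \eqref{eq:R} gives $\Gamma(j)\le c_0\Gamma(i)$ for $j\le i$. We replace $\Gamma$ by a nondecreasing minorant: for $0\le j\le m$ let $\tilde\Gamma(j)=\min_{j\le i\le m}\Gamma(i)$ and $\tilde g(j)=2^{-(n-\alpha)j}\tilde\Gamma(j)$. Then $c_0^{-1}\Gamma(j)\le\tilde\Gamma(j)\le\Gamma(j)$, $\tilde\Gamma(m)=\Gamma(m)$ and $\tilde\Gamma(j-1)\le\tilde\Gamma(j)$, that is,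
\[
c_0^{-1}g(j)\le\tilde g(j)\le g(j),\qquad\tilde g(m)=g(m),\qquad\tilde g(j-1)\le2^{n-\alpha}\tilde g(j)\quad(j\ge1).
\]
Define real numbers $x_0,\dots,x_m$ by $2^{nk-\alpha x_k}=\tilde g(m-k)/g(m)$. Then $x_0=0$ and
\[
\alpha(x_{k+1}-x_k)=n-\log_2\frac{\tilde g(m-k-1)}{\tilde g(m-k)}\ge n-(n-\alpha)=\alpha .
\]
So $x_{k+1}\ge x_k+1$, and $e_k=\lceil x_k\rceil$ is a strictly increasing sequence of integers with $e_0=0$. For the weight $u_m$ of Section~\ref{sec:cantor} built on it, $x_k\le e_k<x_k+1$ gives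
\[
2^{-\alpha}c_0^{-1}\,\frac{g(m-k)}{g(m)}\le2^{-\alpha}\,\frac{\tilde g(m-k)}{g(m)}\le b_k\le\frac{\tilde g(m-k)}{g(m)}\le\frac{g(m-k)}{g(m)} .
\]
By Lemma~\ref{lem:cantor}(ii), cubes with $\ell(Q)\le1$ contribute at most $16^n/g(m)$ to $[u_m,u_m]_\Psi$. Large cubes require \eqref{eq:R} a second time. For $\ell(Q)>1$, the choice $y=2^{nm}$, $Y=2^{nm}|Q|$ gives $\Psi^{-1}(2^{nm})\le c_0|Q|^\kappa\Psi^{-1}(2^{nm}|Q|)$, so by Lemma~\ref{lem:cantor}(iii) the contribution of $Q$ is at most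
\[
\frac{|Q|^{-\kappa}\,2^{nm/p}}{\Psi^{-1}(2^{nm}|Q|)}\le\frac{c_0\,2^{nm/p}}{\Psi^{-1}(2^{nm})}=\frac{c_0}{g(m)} .
\]
Hence $0<[u_m,u_m]_\Psi\le16^nc_0/g(m)$. Lemma~\ref{lem:cantor}(i) gives $\mathcal N(u_m,u_m)\ge c_12^{-\alpha}c_0^{-1}\sum_{j=0}^mg(j)/g(m)$, and therefore
\[
\frac{\mathcal N(u_m,u_m)}{[u_m,u_m]_\Psi}\ge c_12^{-\alpha}16^{-n}\,c_0^{-2}\sum_{j=0}^mg(j).
\]
Let $m\to\infty$ and apply the second inequality of Lemma~\ref{lem:K}. The last assertion of the theorem follows because the supremum is finite exactly when $K_\Psi$ is.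
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
By Lemma~\ref{lem:log}(a),(d), Theorem~\ref{thm:C} applies to $\Psi_a$, and by Lemma~\ref{lem:log}(e) the inequality holds if and only if $a>p$. For $p-1<a\le p$, Lemma~\ref{lem:log}(b) shows that $\|M_{\bar\Psi_a}\|_{L^{p'}\to L^{p'}}$ is finite while $\mathcal N(u,\sigma)/[u,\sigma]_{\Psi_a}$ is unbounded, so \eqref{eq:conj} fails.
\end{proof}

\begin{remark}[Condition \eqref{eq:R}]\label{rem:R}
When $\alpha>n/p'$ and $\Psi$ violates \eqref{eq:R}, we claim only the upper bound of Theorem~\ref{thm:B}; this does not affect Theorem~\ref{thm:A} or Corollary~\ref{cor:D}. The lower bound of Theorem~\ref{thm:C} needs some hypothesis of this kind. Let $\kappa<0$ and $\Psi(t)=t^q$ with $q>1$ and $1/q<-\kappa$; then $y^\kappa\Psi^{-1}(y)=y^{\kappa+1/q}\to0$ and \eqref{eq:R} fails. If neither $u$ nor $\sigma$ vanishes a.e., then for large cubes $Q$ centered at the origin $\|u^{1/p}\|_{\Psi,Q}\ge c|Q|^{-1/q}$ and $\langle\sigma\rangle_Q^{1/p'}\ge c|Q|^{-1/p'}$,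 so $[u,\sigma]_\Psi\ge c|Q|^{-\kappa-1/q}\to\infty$. For this $\Psi$ there is no pair with $0<[u,\sigma]_\Psi<\infty$ at all.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CM}
David Cruz-Uribe and Kabe Moen, \emph{A fractional Muckenhoupt-Wheeden theorem and its consequences}, arXiv:1303.3424 (2013).

\bibitem{HLP}
Hyt\"onen, Lacey and P\'erez, Bull. London Math. Soc. \textbf{45} (2013).

\end{thebibliography}
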